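# Quasimorphisms beyond infinite Brooks sums over non-self-overlapping words

## 1. A part of $H^2_b(F)$ that $\mathcal N_{Br}$ does not reach

**Theorem 1.** Let $F$ be a non-abelian free group of finite rank with a fixed free basis. For a nontrivial reduced word $w$ let $h_w$ be its Brooks counting quasimorphism, let $\#_w(g)$ be the number of all occurrences of $w$ in $g$, and put $\bar h_w=\#_w-\#_{w^{-1}}$. Let $\mathcal N_{Br}$ be the set of all functions $\varphi_\alpha=\sum_w\alpha_wh_w$, with $\alpha$ supported on non-self-overlapping words, that are quasimorphisms. There are explicit functions $D_k:F\to\mathbb R$ $(k\ge 1)$, each a signed sum of four functions of the form $\bar h_w$, such that: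

1. for every $t\in\ell^\infty(\mathbb N)$ the function $\varphi_t:=\sum_k t_kD_k$ is a quasimorphism with defect $\le 960\|t\|_\infty$;
2. if $\varphi_t-\varphi_\alpha-\ell$ is bounded for some homomorphism $\ell:F\to\mathbb R$ and some $\varphi_\alpha=\sum_w\alpha_wh_w$ with $\alpha$ supported on non-self-overlapping words ($\varphi_\alpha$ need not be a quasimorphism), then $t\in\ell^1$.

In particular $\varphi_{(1,1,1,\dots)}$ is a quasimorphism that is equivalent to no element of $\mathcal N_{Br}$, so $\mathcal N_{Br}$ does not represent all of $H^2_b(F)$. Moreover there is an injective linear map $\ell^\infty/E\to H^2_b(F)/[\mathcal N_{Br}]$ for some subspace $E\subset\ell^1$, and the target has dimension $2^{\aleph_0}$.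

The theorem answers, in the negative, a question whose source is Francesco Fournier-Facio, "Infinite sums of Brooks quasimorphisms and cup products in bounded cohomology", arXiv:2002.10323 (2020): is every quasimorphism on $F$ equivalent to some $\varphi_\alpha\in\mathcal N_{Br}$? We now unpack the words in it.

## 2. Quasimorphisms, bounded classes, and words that overlap themselves

We identify elements of $F$ with reduced words, and we write $|g|$ for the length of the reduced word $g$.

**Definition (quasimorphism, defect).** A function $\varphi:F\to\mathbb R$ is a quasimorphism if its defect $\sup_{g,h}|\varphi(gh)-\varphi(g)-\varphi(h)|$ is finite. Two quasimorphisms are equivalent if their difference is the sum of a bounded function and a homomorphism $F\to\mathbb R$.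

The link with bounded cohomology is short. Put $\delta^1\varphi(g,h)=\varphi(g)+\varphi(h)-\varphi(gh)$. This is a bounded $2$-cocycle exactly when $\varphi$ is a quasimorphism, and it then defines a class $[\delta^1\varphi]\in H^2_b(F)=H^2_b(F;\mathbb R)$. The class is zero exactly when $\delta^1\varphi=\delta^1b$ for a bounded $b$, that is, when $\varphi-b$ is a homomorphism. So two quasimorphisms are equivalent if and only if they define the same class. Since $H^2(F;\mathbb R)=0$ for a free group, every bounded $2$-cocycle is $\delta^1\varphi$ for some $\varphi$, which must be a quasimorphism. Hence every class in $H^2_b(F)$ has the form $[\delta^1\varphi]$.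

**Definition (Brooks quasimorphism).** For a nontrivial reduced word $w$ let $c_w(g)$ be the maximal number of disjoint occurrences of $w$ in the reduced word $g$, and $h_w(g)=c_w(g)-c_{w^{-1}}(g)$.

For example $c_{aa}(aaa)=1$ while $\#_{aa}(aaa)=2$.

**Definition (self-overlapping).** A *border* of a word $w$ is a nonempty proper prefix of $w$ that is also a suffix of $w$. The word $w$ is self-overlapping if it has a border, and non-self-overlapping otherwise.

So $ab$, $aab$ and $abb$ are non-self-overlapping; $aa$, with border $a$, and $baaba$, with border $ba$, are self-overlapping. Two occurrences of $w$ in $g$ that start at distance $d$ with $0<d<|w|$ give a border of length $|w|-d$. So for non-self-overlapping $w$ all occurrences are disjoint, $c_w=\#_w$ and $h_w=\bar h_w$. Also $w$ is self-overlapping if and only if $w^{-1}$ is.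

Given real coefficients $\alpha_w$, nonzero only on non-self-overlapping words, the sum $\varphi_\alpha(g)=\sum_w\alpha_wh_w(g)$ is finite for each $g$, because $h_w(g)=0$ when $|w|>|g|$. There is no condition on the size of the $\alpha_w$, and $\varphi_\alpha$ may or may not be a quasimorphism. The set $\mathcal N_{Br}$ collects those that are. It is a vector space.

## 3. Rewriting $aa$ and $aba$, and how the errors add up

The natural way to try for a positive answer is to rewrite counts of self-overlapping words by counts of non-self-overlapping ones. Every occurrence of $w$ in $g$ either ends $g$ or is followed by a letter $x$ that is not the inverse of the last letter of $w$. So $\#_w(g)=\sum_x\#_{wx}(g)+[g\text{ ends in }w]$, where brackets around a condition denote its truth value, $1$ or $0$. Subtract the same identity for $g^{-1}$, using $\#_w(g^{-1})=\#_{w^{-1}}(g)$: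
$$\bar h_w(g)=\sum_x\bar h_{wx}(g)+[g\text{ ends in }w]-[g^{-1}\text{ ends in }w]. \tag{1}$$

Let $F$ have basis $a,b$. With $w=a$, identity (1) gives $\bar h_{aa}=h_a-h_{ab}-h_{ab^{-1}}+O(1)$, and $a,ab,ab^{-1}$ are non-self-overlapping. With $w=ab$ it gives $\bar h_{aba}=h_{ab}-h_{abb}-h_{aba^{-1}}+O(1)$, and again the three words on the right have no border. So $\bar h_{aa}$ and $\bar h_{aba}$ cause no difficulty.

For infinite sums, the point at which this stops working is the error term. It is at most $1$ in absolute value for each word, but suppose $w_1,w_2,\dots$ are positive words with each $w_k$ a proper suffix of $w_{k+1}$. If (1) is applied to every $w_k$ and the results are summed, the total error at $g=w_m$ is $\sum_k[g\text{ ends in }w_k]=m$. The rewriting then says nothing up to bounded functions. This does not prove a negative answer, but it suggests where to look: families of nested words, one at each of infinitely many scales.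

## 4. Values on powers give no obstruction

To prove that a quasimorphism $\psi$ is *not* equivalent to any $\varphi_\alpha$, one would first compare the two on powers $g^N$. Recall that $\psi$ is homogeneous if $\psi(g^n)=n\psi(g)$ for all $n\in\mathbb Z$, and that every quasimorphism $\varphi$ is at bounded distance from a unique homogeneous one, $g\mapsto\lim_N\varphi(g^N)/N$. A homogeneous quasimorphism $\psi$ is conjugation-invariant: $\psi(hg^nh^{-1})$ and $\psi(g^n)$ differ by at most twice the defect, and one divides by $n$. The next statement says that the comparison on powers can never fail. It is not used in the proof of Theorem 1.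

**Proposition 2.** Let $\psi$ be a homogeneous quasimorphism on $F$. There is $\alpha$ supported on non-self-overlapping words with $\lim_{N\to\infty}\varphi_\alpha(g^N)/N=\psi(g)$ for every cyclically reduced $g$. (The function $\varphi_\alpha$ is not claimed to be a quasimorphism.)

**Step 1: compute the limit.** For $g=1$ both sides vanish, and both sides are multiplied by $m$ when $g$ is replaced by $g^m$, $m\ge1$. So let $g\ne1$ be cyclically reduced and not a proper power, $n=|g|$. A subword of $g^N$ or of $g^{-N}$ of length greater than $n$ has period $n$, hence a border. So only words with $|w|\le n$ contribute, and for these the number of occurrences in $g^N$ is $N\,\mathrm{cyc}_w(g)+O(1)$, where $\mathrm{cyc}_w(g)$ counts the occurrences of $w$ in the cyclic word $g$. The limit exists and equals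
$$\sum_{|w|\le n}\alpha_w\big(\mathrm{cyc}_w(g)-\mathrm{cyc}_{w^{-1}}(g)\big).$$
For $|w|=n$, $\mathrm{cyc}_w(g)$ is $1$ if $w$ is a rotation of $g$ and $0$ otherwise, because the $n$ rotations of $g$ are distinct.

**Step 2: find a rotation that carries a coefficient.** We show that the lexicographically least rotation $w$ of $g$ is non-self-overlapping. Suppose it has a border, and let $u$ be the shortest one. Then $|u|\le|w|/2$, since otherwise the two copies of $u$ overlap and give a shorter border. So $w=uvu$, and $v\ne\emptyset$ since $g$ is not a proper power. The rotations $uuv$ and $vuu$ differ from $w$, so by minimality $uuv>uvu$, that is $uv>vu$, and $vuu>uvu$, so $vu\ge uv$ on comparing prefixes of equal length. These contradict each other.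

**Step 3: separate $g$ from $g^{-1}$.** No nontrivial $g\in F$ is conjugate to its inverse. If $hgh^{-1}=g^{-1}$, then $h^2$ commutes with $g$. If $h=1$, then $g^2=1$ and $g=1$. If $h\ne1$, then $h^2\neq 1$, the centralizer of $h^2$ is cyclic and contains $h$ and $g$, so $h$ commutes with $g$ and again $g=g^{-1}$, $g=1$. So $g$ is not a rotation of $g^{-1}$.

**Step 4: choose coefficients by induction on the length.** Suppose the coefficients of length $<n$ are chosen. For each pair consisting of the rotation class of a cyclically reduced $g$ of length $n$, not a proper power, and the rotation class of $g^{-1}$, let $w$ be the least rotation of one of the two and choose $\alpha_w$. All other coefficients of length $n$ are $0$. For that $g$ the limit is a sum already determined by shorter words, plus $\pm\alpha_w$. So $\alpha_w$ can be chosen to make the limit equal to $\psi(g)$. Both sides are invariant under rotation and change sign under inversion, so they agree on the whole pair. $\square$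

If the $\varphi_\alpha$ of Proposition 2 were a quasimorphism, its homogenization would agree with $\psi$ on cyclically reduced elements, hence everywhere, and $\varphi_\alpha-\psi$ would be bounded. So what fails is not seen on powers. We need elements of another kind.

## 5. A mixed second difference

Here is what replaces powers. We shall construct, for $\varepsilon\in\{0,1\}^K$, words $g_\varepsilon$ with two properties.

First, every $\varphi_\alpha$ is *exactly* additive in the digits: $\varphi_\alpha(g_\varepsilon)=C+\sum_k\kappa_k(\varepsilon_k)$, for all $\alpha$ supported on non-self-overlapping words. Second, $\varphi_t(g_\varepsilon)=-\sum_kt_k\varepsilon_k\varepsilon_{k+1}$: neighboring digits interact.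

For $K=2$ the combination of values at $g_{11}$ and $g_{00}$ with sign $+$, at $g_{10}$ and $g_{01}$ with sign $-$, is $0$ for the first kind of function and $-t_1$ for the second. A single such difference is no contradiction, since we work up to bounded functions. But with many digits, one combination of *four* values will see $-\sum_{k\in J}t_k$ for a large set $J$, and this must stay bounded.

How can additivity come about? Consider a word $uvT$ and the difference $f(uvT)-f(vT)$ for $f=\varphi_\alpha$. It counts, with weights, the subwords that start in $u$. It can depend on $T$ only through subwords that start in $u$ and end in $T$, hence contain all of $v$. If *all* of these are self-overlapping, they carry weight $0$. So we look for a bridge $v$ such that every subword reaching across it has a border. The next two sections build such bridges at every scale.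

## 6. The words $X_k$, $Y_k$ and $A_k$

Fix two distinct letters $a,b$ of the free basis. A *positive word* is a word in $a,b$ without inverses; it is automatically reduced. Positions in a word are the gaps between letters, numbered from $0$; a subword occupying $[i,j]$ has length $j-i$.

Consider also words in two formal letters $x,y$, called *letter words*:
$$H=yyxxy,\quad P=yH=yyyxxy,\quad V=yxxxyy,\quad A=P\,x\,V=y\,H\,x\,V=yyyxxyxyxxxyy .$$
Put $X_1=ab$, $Y_1=aab$. For a letter word $U$, let $U_k$ be the positive word obtained from $U$ by $x\mapsto X_k$, $y\mapsto Y_k$, and define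
$$X_{k+1}=A_kX_k,\qquad Y_{k+1}=A_kA_kX_k .$$
With the substitution $\sigma(x)=Ax$, $\sigma(y)=AAx$ we have $U_{k+1}=(\sigma U)_k$. Let $S_k$ be the semigroup generated by $X_k,Y_k$, so $S_{k+1}\subset S_k$. For example $A_1=aab\,aab\,aab\,ab\,ab\,aab\,ab\,aab\,ab\,ab\,ab\,aab\,aab$ has length $7\cdot3+6\cdot2=33$, and $|X_2|=35$, $|Y_2|=68$.

The shape of $A$ is chosen so that its runs of $x$ have lengths $2,1,3$: the run $xx$ will mark the part $H$, the run $xxx$ will mark the part $V$, and the single $x$ between them is the slot used in Section 9. The facts we need are these.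

**(F1)** *$A$ begins and ends with $y$. So $A_k$ begins with $Y_k$, and $X_{k+1},Y_{k+1}$ begin with $A_k$. Hence $Y_m$ begins with $Y_{m'}$ for $m\ge m'$.*

**(F2)** *$X_k$ is a suffix of $Y_k$. So every element of $S_k$ ends with $X_k$, and $X_m$ ends with $X_{m'}$ for $m\ge m'$.* Indeed $ab$ is a suffix of $aab$, $A_kX_k$ is a suffix of $A_kA_kX_k$, and $X_{k+1}$ ends with $X_k$.

**(F3)** *$|X_k|<|Y_k|<2|X_k|$, and $|A_k|=7|Y_k|+6|X_k|<20|X_k|$.* The first holds for $k=1$, and $|A_k|+|X_k|<2|A_k|+|X_k|<2(|A_k|+|X_k|)$. The second follows by counting letters in $A$.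

**(F4)** *$X_k$ is not a prefix of $Y_k$, and $Ax$ is not a prefix of $AAx$.* The second holds because $A$ begins with $y$. The first is clear for $k=1$. If $A_kX_k$ were a prefix of $A_kA_kX_k$, then $X_k$ would be a prefix of $A_kX_k$, which begins with the longer word $Y_k$; so $X_k$ would be a prefix of $Y_k$, against induction.

**(F5)** *If $U,\Theta$ are letter words and $U_k$ is a prefix of $\Theta_k$, then $U$ is a prefix of $\Theta$. If $\sigma U$ is a prefix of $\sigma\Theta$, then $U$ is a prefix of $\Theta$.* Remove the longest common prefix of $U$ and $\Theta$. If a nonempty part of $U$ remains, then by length a nonempty part of $\Theta$ remains, and the two first letters differ. So both $X_k$ and $Y_k$ (respectively both $Ax$ and $AAx$) are prefixes of one word, and the shorter is a prefix of the longer, contradicting (F4). In particular, factorizations of elements of $S_k$ into $X_k$'s and $Y_k$'s are unique.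

## 7. Bridges across which every subword has a border

**Lemma 3.** If $u$ is a nonempty suffix of $X_k$ and $t$ is a nonempty prefix of an element of $S_k$, then $uY_kt$ is self-overlapping.

Before the proof, an instance with $k=1$: in $b\cdot aab\cdot ab$ the words that start in the first $b$ and end after the bridge $aab$ are $baaba$, with border $ba$, and $baabab$, with border $b$.

*Proof.* Induction on $k$.

**Step 1: the base level $k=1$, by inspecting the last letters.** Let $u=ab$. If the word $ab\,aab\,t$ ends in $a$, then $a$ is a border. If it ends in $b$, this $b$ is preceded by $a$, so $ab$ is a border. Let $u=b$. If the word $b\,aab\,t$ ends in $b$, then $b$ is a border. Otherwise it ends in $ba$ or $baa$, because $Y_1$ ends in $b$ and runs of $a$ in $Y_1t$ have length at most $2$. The word begins with $baab$, so this suffix is also a prefix, and it is proper because the word has length at least $5$.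

For the inductive step from $k$ to $k+1$ write $A$ for $A_k$, and $A=Y_kA'$ with $A'\in S_k$. Let $u$ be a nonempty suffix of $X_{k+1}=AX_k$, let $t$ be a nonempty prefix of an element of $S_{k+1}$, and let $w=uY_{k+1}t=uAAX_kt$.

**Step 2: short $u$, where the lower level applies.** Let $u$ be a suffix of $X_k$. Then $w=uY_k(A'AX_kt)$, and $A'AX_kt$ is a nonempty prefix of an element of $S_k$, because $A'\in S_k$ and $S_{k+1}\subset S_k$. The induction hypothesis applies.

**Step 3: long $u$, where we exhibit the border.** Otherwise $u=A''X_k$ with $A''$ a nonempty suffix of $A$. So $w=A''X_kAAX_kt$, and $t$ is a prefix of a product of blocks $AX_k$ and $AAX_k$. Every block, and also $Y_{k+1}$, ends in $AX_k$. Consider where the last letter of $t$ lies.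

- In the $X_k$ of a block. Then $w$ ends in $Az$ with $z$ a nonempty prefix of $X_k$. So $A''z$ is a suffix of $w$, and it is a prefix of $A''X_k$.
- In the first $A$ of a block. What precedes ends in $AX_k$, so $w$ ends in $AX_kz$ with $z$ a nonempty prefix of $A$. So $A''X_kz$ is a suffix of $w$, and it is a prefix of $A''X_kA$.
- In the second $A$ of a block $AAX_k$. Then $w$ ends in $AX_kAz$ with $z$ a nonempty prefix of $A$. So $A''X_kAz$ is a suffix of $w$, and it is a prefix of $A''X_kAA$.

In each case we have a nonempty suffix of $w$ that is a prefix of $A''X_kAA$, a proper prefix of $w$. $\square$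

**Lemma 4.** Let $f=\varphi_\alpha$ with $\alpha$ supported on non-self-overlapping words. If $u$ is a suffix of $X_k$ and $T\in S_k\cup\{\emptyset\}$, then
$$f(uY_kT)-f(Y_kT)=f(uY_k)-f(Y_k).$$

*Proof.* **Step 1: write $f$ on positive words as a weighted count.** Let $g$ be positive. A word $w$ contributes to $f(g)$ only if $w$ or $w^{-1}$ is positive. Collecting terms,
$$f(g)=\sum_{w\text{ positive}}\gamma_w\,\#_w(g),\qquad\gamma_w=\alpha_w-\alpha_{w^{-1}},$$
and $\gamma_w=0$ whenever $w$ is self-overlapping, since then so is $w^{-1}$.

**Step 2: sort the occurrences that start in $u$.** The difference $f(uY_kT)-f(Y_kT)$ is the sum of $\gamma_w$ over occurrences of words $w$ in $uY_kT$ that start in $u$. Those that end in $T$ are of the form $w=u'Y_kt$ with $u'$ a nonempty suffix of $u$ and $t$ a nonempty prefix of $T$; by Lemma 3 they contribute $0$. Those that end in $uY_k$ contribute $f(uY_k)-f(Y_k)$. $\square$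

**The test words.** Let $V^1=V$ and $V^0=y$. Both are suffixes of $A$ that begin with $y$. Put $u^\epsilon_{k+1}=V^\epsilon_kX_k$. This word is a suffix of $X_{k+1}=A_kX_k$, lies in $S_k$, and begins with the factor $Y_k$. For $K\ge2$ and $\varepsilon\in\{0,1\}^K$ let
$$g_\varepsilon=u_2^{\varepsilon_1}u_3^{\varepsilon_2}\cdots u_{K+1}^{\varepsilon_K}\,W,\qquad W=Y_{K+1}.$$
For example, with $K=2$, $g_{00}=Y_1X_1\cdot Y_2X_2\cdot Y_3$ and $g_{11}=V_1X_1\cdot V_2X_2\cdot Y_3$.

What follows $u_{k+1}^{\varepsilon_k}$ in $g_\varepsilon$ is a product of elements of $S_{k+1}$, and it begins with the factor $Y_{k+1}$. So it lies in $Y_{k+1}(S_{k+1}\cup\{\emptyset\})$, and Lemma 4 at level $k+1$ applies with $u=u_{k+1}^{\varepsilon_k}$. Applying it for $k=1,\dots,K$ in turn gives, for every $\varphi_\alpha$ with $\alpha$ supported on non-self-overlapping words,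
$$\varphi_\alpha(g_\varepsilon)=\varphi_\alpha(W)+\sum_{k=1}^K\kappa_k(\varepsilon_k),\qquad \kappa_k(\epsilon):=\varphi_\alpha(u^\epsilon_{k+1}Y_{k+1})-\varphi_\alpha(Y_{k+1}). \tag{2}$$
For a homomorphism $\ell$ a formula of the same shape holds, with $\kappa_k(\epsilon)=\ell(u^\epsilon_{k+1})$.

## 8. Reading the factorization back from a subword

The second half of the plan needs a quasimorphism that does see $\varepsilon_k\varepsilon_{k+1}$. To count occurrences we must know where they can be. This section shows that certain words occur only where we put them.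

**Runs.** Let $\Theta$ be a product of $Ax$'s and $AAx$'s. Its maximal runs of $x$ have lengths $2,1,3$ inside each $A=yyy\,xx\,y\,x\,y\,xxx\,yy$, and length $1$ for the $x$ that closes a block. Hence $yxxy$ and $yxxxy$ each occur exactly once per factor $A$, at fixed offsets ($2$ and $7$ letters after the start of $A$), and nowhere else. Since $A$ contains $yxxy$ at offset $2$, the word $A$ occurs in $\Theta$ only as one of the factors $A$. So $AA$ occurs only as the beginning of a factor $AAx$.

**Lemma 5.** Let $U,\Theta$ be letter words with $U$ beginning with $y$. If $U_m$ occurs in $\Theta_m$ at position $q$, then $\Theta=\Theta'U\Theta''$ with $|\Theta'_m|=q$.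

*Proof.* Induction on $m$.

**Step 1: the base level $m=1$.** The word $U_1$ begins with $aa$, which occurs in a product of $ab$'s and $aab$'s only at the start of a factor $aab$. So $q$ is a factor boundary, and (F5) gives the claim.

**Step 2: from $m$ to $m+1$, through the substitution $\sigma$.** We have $U_{m+1}=(\sigma U)_m$, $\Theta_{m+1}=(\sigma\Theta)_m$, and $\sigma U$ begins with $y$. By induction $\sigma\Theta=\Xi(\sigma U)\Xi''$ with $|\Xi_m|=q$. Since $U$ begins with $y$, $\sigma U$ begins with $AA$. By the run analysis it starts at the start of a factor $\sigma(y)$ of $\sigma\Theta$. So $\Xi=\sigma\Theta'$ for a prefix $\Theta'$ of $\Theta$. By (F5), $U$ is a prefix of what follows $\Theta'$ in $\Theta$. Finally $|\Theta'_{m+1}|=|\Xi_m|=q$. $\square$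

**Definition (standard copies).** Write $T\in S_{m+1}$ uniquely as a product of $X_{m+1}=A_mX_m$ and $Y_{m+1}=A_mA_mX_m$. The displayed $A_m$'s are the standard copies of $A_m$ in $T$. They are pairwise disjoint, and each is followed in $T$ by at least $|X_m|$ letters.

For example $Y_{m+1}$ contains two standard copies of $A_m$ and $X_{m+1}$ contains one.

**Lemma 6.** If $T\in S_{m+1}$, every occurrence of $(yxxy)_m$ or $(yxxxy)_m$ in $T$ lies in a standard copy of $A_m$, at its fixed offset there.

*Proof.* We have $T=(\sigma\Theta)_m$ for a letter word $\Theta$. By Lemma 5 the occurrence comes from an occurrence of $yxxy$ or $yxxxy$ in $\sigma\Theta$, and the run analysis locates it. $\square$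

## 9. Four words at each level

Since $A=yHxV=PxV$ and $X_{k+1}=A_kX_k=P_kX_kV_kX_k$, we can write
$$A_{k+1}=Y_{k+1}B_k,\qquad B_k:=H_{k+1}X_{k+1}V_{k+1}=\Lambda_kX_kR_k,\qquad \Lambda_k=H_{k+1}P_k,\quad R_k=V_kX_kV_{k+1}.$$
The word $R_k$ is what we want to detect: if $\varepsilon_k=\varepsilon_{k+1}=1$, then $u_{k+1}^1u_{k+2}^1=V_kX_kV_{k+1}X_{k+1}$ begins with $R_k$. For instance $g_{11}$ above begins with $R_1$.

**First attempt: count $R_k$.** The function $\sum_k\bar h_{R_k}$ is not a quasimorphism. Indeed $R_l$ contains $V_{l+1}=(\sigma V)_l$, which contains $A_l=Y_lB_{l-1}$, which ends with $R_{l-1}$. So we may choose nested occurrences $R_l\supset R_{l-1}\supset\dots\supset R_1$ in $g=R_l$, and a position $c$ in the interior of this $R_1$. Cut $g=pq$ at $c$. All words are positive, so $\sum_k(\bar h_{R_k}(g)-\bar h_{R_k}(p)-\bar h_{R_k}(q))$ counts occurrences that cross the cut, and it is at least $l$.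

The remedy is to compare $R_k$ with a slightly larger word, so that occurrences deep inside a word cancel. The occurrence of $R_k$ at the beginning of a test word will turn out to be special: the $X_k$ that precedes $R_k$ in $B_k$ is there cut short. So $\#_{X_kR_k}-\#_{R_k}$ should see it, and nothing else. A further correction, explained after Lemma 7, leads to the following four words. Note that $X_k$ and $R_k$ both begin with the letter $a$. Put
$$w^1_k=X_kR_k,\quad w^2_k=R_k,\quad w^3_k=\Lambda_ka,\quad w^4_k=\Lambda_kX_ka,$$
with signs $+,-,+,-$.

**Definition (designated places).** If $B_k=\Lambda_kX_kR_k$ occupies $[s,e]$ and its displayed $X_k$ occupies $[n_0,n_1]$, the designated places of $w^1_k,w^2_k,w^3_k,w^4_k$ in $B_k$ are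
$$[n_0,e],\quad[n_1,e],\quad[s,n_0+1],\quad[s,n_1+1].$$

The words do occur there, since the letters at $[n_0,n_0+1]$ and $[n_1,n_1+1]$ are both $a$. In particular $|w_k^r|\le|B_k|<|A_{k+1}|$.

**Definition (markers).** In $w^1_k,w^2_k$ the marker $M$ is the word $(yxxxy)_{k+1}$ at the beginning of the displayed $V_{k+1}$ (recall $V=yxxxy\cdot y$). In $w^3_k,w^4_k$ the marker $M$ is the word $(yxxy)_{k+1}$ at the end of the displayed $H_{k+1}$ (recall $H=y\cdot yxxy$).

The part of $w_k^r$ before $M$ is $X_kV_kX_k$, $V_kX_k$, $Y_{k+1}$, $Y_{k+1}$ for $r=1,2,3,4$, and the part after $M$ is $Y_{k+1}$, $Y_{k+1}$, $P_ka$, $P_kX_ka$. So both margins have length at least $|Y_k|$.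

**Lemma 7.** If $T\in S_{k+2}$, every occurrence of $w_k^r$ in $T$ lies in a standard copy of $A_{k+1}=Y_{k+1}B_k$, at its designated place in $B_k$.

*Proof.* Let the occurrence start at $i$, and let $\delta$ be the length of the part of $w_k^r$ before $M$. Then $M$ occurs in $T$ at $i+\delta$. By Lemma 6 with $m=k+1$, it lies in a standard copy of $A_{k+1}$, starting at $p$ say, at the fixed offset of that word in $A_{k+1}$. If the designated place of $w_k^r$ has offset $o$ in $A_{k+1}$, this fixed offset is $o+\delta$, because $M$ occurs only once in $A_{k+1}$ as just described. So $i+\delta=p+o+\delta$, and $i=p+o$. $\square$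

So in a word of $S_{k+2}$ the occurrences of $w_k^r$ correspond exactly to the standard copies of $A_{k+1}$, for each $r$.

**Second attempt: only $w^1_k$ and $w^2_k$.** Let $D'_k=\bar h_{w_k^1}-\bar h_{w_k^2}$. The function $\sum_kD'_k$ is not a quasimorphism either, and this shows what $w^3_k,w^4_k$ are for. Let $m\ge4$ be even and $g=X_m$. For $k\ge m-1$ the words $w^1_k,w^2_k$ contain $V_{k+1}$ and are too long to occur in $g$. For $k\le m-2$ we have $g\in S_{k+2}$, so by Lemma 7 the signed number of occurrences of $w^1_k,w^2_k$ crossing a position $c$ of $g$ is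
$$\sum_{\text{copies}}\big([n_0<c<e]-[n_1<c<e]\big)=\sum_{\text{copies}}[n_0<c\le n_1]\ge0 .$$
Now $X_m=A_{m-1}X_{m-1}$ and $A_{m-1}=Y_{m-1}B_{m-2}$ contains its displayed $X_{m-2}$, which is a factor in the level-$(m-2)$ factorization. In turn $X_{m-2}=A_{m-3}X_{m-3}$, where $A_{m-3}=Y_{m-3}B_{m-4}$ is a standard copy and contains its displayed $X_{m-4}$, and so on down to a displayed $X_2$. A position $c$ in the interior of this $X_2$ satisfies $n_0<c\le n_1$ for some copy at each of the levels $m-2,m-4,\dots,2$. Cutting $g$ at $c$ shows that the defect is at least $(m-2)/2$, for every even $m\geq 4$.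

The pair $w^3_k-w^4_k$ supplies the opposite term: for $s<c<e$ it contributes $[c\le n_0]-[c\le n_1]=-[n_0<c\le n_1]$. So the four words together contribute $0$ at any cut that sees the whole of $B_k$.

**Definition (the functions of Theorem 1).**
$$D_k=\bar h_{w^1_k}-\bar h_{w^2_k}+\bar h_{w^3_k}-\bar h_{w^4_k},\qquad \varphi_t=\sum_kt_kD_k .$$
On each $g$ this is a finite sum, since the lengths $|w_k^r|$ tend to infinity with $k$.

## 10. The defect is at most $960\|t\|_\infty$

**Proposition 8.** For $t\in\ell^\infty(\mathbb N)$, $\varphi_t$ is a quasimorphism with defect $\le960\|t\|_\infty$.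

**Step 1: reduce to counting occurrences across one cut.** We have $\varphi_t(g^{-1})=-\varphi_t(g)$ and $D_k(g^{-1})=-D_k(g)$. For a product $pq$ without cancellation put $\Delta_k(p,q)=D_k(pq)-D_k(p)-D_k(q)$. Given $g_1,g_2\in F$, write $g_1=pr$, $g_2=r^{-1}q$, $g_1g_2=pq$, all without cancellation. Since $D_k(r^{-1})=-D_k(r)$,
$$\varphi_t(g_1g_2)-\varphi_t(g_1)-\varphi_t(g_2)=\sum_kt_k\big(\Delta_k(p,q)-\Delta_k(p,r)-\Delta_k(r^{-1},q)\big).$$
Also $\Delta_k(p,q)=0$ if $p$ or $q$ is trivial. So it suffices to show
$$\Big|\sum_kt_k\Delta_k\Big|\le320\|t\|_\infty,\qquad\Delta_k=\Delta_k(p,q), \tag{3}$$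
for all products $g=pq$ without cancellation with $p,q\ne1$.

Let $c=|p|$. An occurrence at $[i,j]$ *crosses* $c$ if $i<c<j$. Then $\Delta_k$ is the signed number of occurrences of the $w_k^r$ in $g$ that cross $c$, minus the same for their inverses. A positive word and an inverse of a positive word cannot both cross $c$, because each contains the letter of $g$ just before $c$. Since $\Delta_k(q^{-1},p^{-1})=-\Delta_k(p,q)$, we may replace $g$ by $g^{-1}$ if necessary and assume that only positive words cross $c$.

**Step 2: bound one level, $|\Delta_k|\le40$.** We show that occurrences of the same $w_k^r$ cannot start too close together. Suppose two of them start at distance $d$ with $0<d\le|X_{k+1}|$.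

For $r=1,2$ they contain occurrences of $V_{k+1}$ at distance $d$, where $V=yxx\cdot xyy$. The prefix $(yxx)_{k+1}$ of the second $V_{k+1}$ lies inside the first, because $d\le|(xyy)_{k+1}|$. By Lemma 5, $yxx$ occurs in $V=yxxxyy$ at a nonzero position, which is false.

For $r=3,4$ they contain occurrences of $H_{k+1}$ at distance $d$, where $H=yyx\cdot xy$. The prefix $(yyx)_{k+1}$ of the second lies inside the first, because $d\le|(xy)_{k+1}|$. By Lemma 5, $yyx$ occurs in $H=yyxxy$ at a nonzero position, which is false.

So starts of occurrences of $w_k^r$ are more than $|X_{k+1}|$ apart. The starts of those that cross $c$ lie in $[c-|w_k^r|+1,c-1]$, and $|w_k^r|<|A_{k+1}|<20|X_{k+1}|$ by (F3). So there are at most $20$ of them. Two words carry each sign, so $|\Delta_k|\le40$.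

It remains to bound the number of levels. Let $N=\{k:\Delta_k\ne0\}$, a finite set. Assume $N\ne\emptyset$ and put $\kappa=\min N$. For each $l\in N$ with $l>\kappa$ choose an occurrence $O_l=[i_l,j_l]$ of some $w_l^r$ that crosses $c$.

**Step 3: every higher level has an end near the cut.** We claim that for $l\in N$, $l>\kappa$, either $c-i_l<|B_\kappa|$ (*left type*) or $j_l-c<|B_\kappa|$ (*right type*).

Suppose neither holds. The word in $O_l$ is a subword of $A_{l+1}$, so view $O_l$ as part of a word $T=A_{l+1}\in S_{l+1}\subset S_{\kappa+2}$. Each occurrence in $g$ of a level-$\kappa$ word crossing $c$ has length at most $|B_\kappa|$, so it lies in $O_l$. By Lemma 7 it sits at its designated place in the copy of $B_\kappa$ inside a standard copy of $A_{\kappa+1}$ in $T$, and this copy of $B_\kappa$ has $c$ in its interior. Conversely, each such copy of $B_\kappa$ with $c$ in its interior lies in $O_l$, by its length, hence in $g$, and contains all four words. So $\Delta_\kappa$ is the sum, over these copies with coordinates $s\le n_0<n_1<e$ and $s<c<e$, of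
$$[n_0<c<e]-[n_1<c<e]+[s<c<n_0+1]-[s<c<n_1+1]=[n_0<c\le n_1]-[n_0<c\le n_1]=0 .$$
This contradicts $\Delta_\kappa\ne0$.

For the next two steps let $l,l'\in N$ with $l\ge\kappa+2$ and $l'\ge l+3$. Note
$$|B_\kappa|<|A_{\kappa+1}|<|X_{\kappa+2}|\le|X_l|<|Y_l|. \tag{4}$$
Let $M$ be the marker (of level $l+1$) in $O_l$, an occurrence of $w_l^r$, and let $\delta,\delta'\ge|Y_l|$ be its left and right margins in $w_l^r$.

**Step 4: two levels that are $3$ or more apart are not both of left type.** The idea is that both words start almost at the same place, but the longer one begins with a word in which the marker of the shorter one cannot come so early.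

Suppose both are of left type. Then $i_l,i_{l'}$ lie in $(c-|B_\kappa|,c)$, so $d=i_l-i_{l'}$ satisfies $|d|<|B_\kappa|$. Each $w_{l'}^{r'}$ begins with $X_{l'}$, $Y_{l'}$ or $Y_{l'+1}$, hence with $A_{l'-1}$, hence with $Y_{l'-1}$, hence by (F1) with $T:=Y_{l+2}=A_{l+1}A_{l+1}X_{l+1}\in S_{l+2}$. Relative to the start $i_{l'}$ of this $T$, the marker $M$ starts at $d+\delta>0$, by (4), and ends at most at $|B_\kappa|+|B_l|<2|A_{l+1}|<|T|$. So $M$ occurs in $T$ at position $d+\delta$. By Lemma 6 this position is at least the offset of $M$ in $A_{l+1}=Y_{l+1}B_l$, and that offset is at least $|Y_{l+1}|+\delta$, since the designated place of $w_l^r$ lies in $B_l$. So $d\ge|Y_{l+1}|>|B_\kappa|$, a contradiction.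

**Step 5: two levels that are $3$ or more apart are not both of right type.** The same idea works from the other end, where room after the marker is too small.

Suppose both are of right type, and let $d=j_l-j_{l'}$, so $|d|<|B_\kappa|$. Each $w_{l'}^{r'}$ ends with $X_{l'}\eta$, $\eta\in\{\emptyset,a\}$: $w^1_{l'},w^2_{l'}$ end with $Y_{l'+1}$, hence with $X_{l'}$ by (F2); $w^3_{l'}$ ends with $Y_{l'}a$, hence with $X_{l'}a$; and $w^4_{l'}$ ends with $X_{l'}a$. Let $T=X_{l'}\in S_{l+2}$ be this factor, which ends at $E=j_{l'}-|\eta|$. We have
$$|T|\ge|X_{l+3}|>|A_{l+2}|>|Y_{l+2}|>2|A_{l+1}| .$$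
The marker $M$ ends at $j_l-\delta'=E-(\delta'-d-|\eta|)\le E$, since $|d|+1\le|B_\kappa|<\delta'$. It starts no earlier than
$$j_l-|B_l|\ge E-|B_\kappa|-|B_l|>E-2|A_{l+1}|>E-|T| .$$
So $M$ occurs in $T$, and by Lemma 6 it lies in a standard copy of $A_{l+1}$ at its fixed offset. The end of $M$ is at distance at least $\delta'$ from the end of this copy, because the designated place of $w_l^r$ lies inside $A_{l+1}$. The copy is followed in $T$ by at least $|X_{l+1}|$ letters. So the distance from the end of $M$ to $E$ satisfies $\delta'-d-|\eta|\ge\delta'+|X_{l+1}|$. Hence $|d|\ge|X_{l+1}|>|B_\kappa|$, a contradiction.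

**Step 6: count the levels.** By Step 4 the left-type $l\ge\kappa+2$ in $N$ pairwise differ by at most $2$, so there are at most three. By Step 5 the same holds for right type. By Step 3 every $l\ge\kappa+2$ in $N$ is of one of the two types. Adding $\kappa$ and possibly $\kappa+1$, we get $|N|\le8$. With Step 2, $|\sum_kt_k\Delta_k|\le8\cdot40\,\|t\|_\infty$, which is (3). $\square$

## 11. The values $\varphi_t(g_\varepsilon)=-\sum t_k\varepsilon_k\varepsilon_{k+1}$

**Proposition 9.** For $K\ge2$ and $\varepsilon\in\{0,1\}^K$,
$$\varphi_t(g_\varepsilon)=-\sum_{k=1}^{K-1}t_k\,\varepsilon_k\varepsilon_{k+1}.$$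

**Step 1: place $g_\varepsilon$ at the end of a word of $S_{K+1}$.** For $1\le k\le K+1$ put $s_k:=u_2^{\varepsilon_1}\cdots u_k^{\varepsilon_{k-1}}$. We claim that $s_k$ is a proper suffix of $X_k$. For $k=1$, $s_1=\emptyset$. Inductively, $s_{k+1}=s_kV_k^{\varepsilon_k}X_k$ is a suffix of $X_kV_k^{\varepsilon_k}X_k$. This is a proper suffix of $X_{k+1}=A_kX_k$: for $\varepsilon_k=1$ because $A$ ends with $xV$ and is longer; for $\varepsilon_k=0$ because $A$ ends with $yy$ and is longer, and $X_kY_k$ is a suffix of $Y_kY_k$ by (F2).

So $g_\varepsilon=s_{K+1}W$ is a suffix of $T:=X_{K+1}Y_{K+1}\in S_{K+1}$. Let $c$ be its starting position in $T$. All words in sight are positive, so inverses do not count.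

**Step 2: dispose of the levels $k\ge K$.** Each $w_k^r$ contains $V_{k+1}$ or $H_{k+1}$, so $|w_k^r|\ge\min(|V_{k+1}|,|H_{k+1}|)>|X_{K+1}|+|Y_{K+1}|>|g_\varepsilon|$, and $D_k(g_\varepsilon)=0$.

**Step 3: express $D_k(g_\varepsilon)$ for $k\le K-1$ by the position $c$.** Now $T\in S_{K+1}\subset S_{k+2}$, so by Lemma 7 all occurrences of the $w_k^r$ in $T$ are the designated ones in standard copies of $A_{k+1}$. Those in $g_\varepsilon$ are the ones that start at a position $\ge c$. A copy with coordinates $s,n_0,n_1,e$ contributes to $D_k(g_\varepsilon)$
$$[n_0\ge c]-[n_1\ge c]+[s\ge c]-[s\ge c]=-[n_0<c\le n_1].$$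
The intervals $(n_0,n_1]$ of different copies are disjoint. So $D_k(g_\varepsilon)=-1$ if some copy has $n_0<c\le n_1$, and $D_k(g_\varepsilon)=0$ otherwise. We must show that such a copy exists exactly when $\varepsilon_k=\varepsilon_{k+1}=1$.

**Step 4: if $\varepsilon_k=\varepsilon_{k+1}=1$, there is such a copy.** In this case $g_\varepsilon$ begins with $s_kV_kX_kV_{k+1}=s_kR_k$. So $R_k=w_k^2$ occurs in $T$ at $c+|s_k|$, and by Lemma 7 this position is the $n_1$ of a copy. Then $n_0=c+|s_k|-|X_k|<c\le n_1$, because $s_k$ is a proper suffix of $X_k$.

**Step 5: if there is such a copy, its $R_k$ starts where $u_{k+1}^{\varepsilon_k}$ starts.** Let $n_0<c\le n_1$ for a copy. Both $n_1$ and $c+|s_k|$ are boundaries of the factorization of $T$ into $X_k$'s and $Y_k$'s. For $n_1$, apply Lemma 5 to $R_k=(V\,x\,\sigma(V))_k$, which occurs in $T$ at $n_1$. For $c+|s_k|$, apply Lemma 5 to the suffix $u_{k+1}^{\varepsilon_k}\cdots u_{K+1}^{\varepsilon_K}W$ of $T$ that starts there; it is $U_k$ for a letter word $U$ beginning with $y$. Both positions lie in $[c,c+|X_k|)$, since $n_1=n_0+|X_k|$ and $|s_k|<|X_k|$. Distinct boundaries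 are at distance at least $|X_k|$, so the two positions coincide. Hence $V_kX_kV_{k+1}$ is a prefix of $u_{k+1}^{\varepsilon_k}u_{k+2}^{\varepsilon_{k+1}}\cdots W$.

**Step 6: read off both digits.** Suppose $\varepsilon_k=0$. Then $u_{k+1}^0=Y_kX_k$ is followed by $Y_{k+1}$, which begins with $Y_k$ as a level-$k$ factor. So the word $u_{k+1}^{\varepsilon_k}u_{k+2}^{\varepsilon_{k+1}}\cdots W$ has level-$k$ letters $yxy\cdots$. But it begins with $V_k$ and $V=yxx\cdots$, contradicting (F5). So $\varepsilon_k=1$, $u_{k+1}^1=V_kX_k$, and after removing it we see that $V_{k+1}$ is a prefix of $u_{k+2}^{\varepsilon_{k+1}}\cdots W$.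

Suppose $\varepsilon_{k+1}=0$. Then $u_{k+2}^0=Y_{k+1}X_{k+1}$ is followed by $u_{k+3}^{\varepsilon_{k+2}}\cdots W$, or by $W=Y_{K+1}$ if $k+1=K$. In both cases what follows begins with $Y_{k+2}$, hence with the level-$(k+1)$ factor $Y_{k+1}$. So the word has level-$(k+1)$ letters $yxy\cdots$, and this again contradicts $V=yxx\cdots$ by (F5). So $\varepsilon_{k+1}=1$. $\square$

## 12. From second differences to $\ell^1$, and the dimension of the quotient

We prove Theorem 1. Part 1 is Proposition 8.

**Step 1: test a hypothetical approximation on four words.** This gives part 2. Suppose $|\varphi_t-\varphi_\alpha-\ell|\le C$ on $F$. Fix $\rho\in\{0,1,2\}$, and let $J$ be a finite nonempty set of positive integers $\equiv\rho\pmod 3$ on which $t_k$ has constant sign ($t_k\ge0$ on $J$, or $t_k<0$ on $J$). Choose $K>\max J+1$. Let $\beta,\gamma\in\{0,1\}^K$ be the indicators of the disjoint sets $J$ and $J+1$, so that $\beta+\gamma$ is the indicator of $J\cup(J+1)$.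

For every $k$ the pair $\{\beta_k+\gamma_k,0\}$ equals $\{\beta_k,\gamma_k\}$ with multiplicity. So by (2), and its analogue for $\ell$, the function $f=\varphi_\alpha+\ell$ satisfies
$$f(g_{\beta+\gamma})+f(g_0)-f(g_\beta)-f(g_\gamma)=0 .$$
Now compute the same combination for $\varphi_t$ with Proposition 9. Neither $J$ nor $J+1$ contains two consecutive integers, so $\varphi_t(g_0)=\varphi_t(g_\beta)=\varphi_t(g_\gamma)=0$. The only $k$ with $k,k+1\in J\cup(J+1)$ are the $k\in J$, since for $k\in J+1$ we have $k+1\equiv\rho+2\pmod 3$. These satisfy $k\le K-1$. So the combination equals $-\sum_{k\in J}t_k$. Each of its four values differs from that of $f$ by at most $C$, hence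
$$\sum_{k\in J}|t_k|=\Big|\sum_{k\in J}t_k\Big|\le4C .$$
Here $J$ was an arbitrary finite set within one residue class and one sign. Summing over three residues and two signs gives $\|t\|_1\le24C<\infty$, so $t\in\ell^1$.

**Step 2: exhibit the missed quasimorphism.** For $t=(1,1,1,\dots)$ the function $\varphi_t$ is a quasimorphism by part 1, and $t\notin\ell^1$. By part 2 it is equivalent to no element of $\mathcal N_{Br}$. So $\mathcal N_{Br}$ does not represent all of $H^2_b(F)$.

**Step 3: find the size of what is missed.** Since $\mathcal N_{Br}$ is a vector space, so is $[\mathcal N_{Br}]=\{[\delta^1\varphi]:\varphi\in\mathcal N_{Br}\}$, and $t\mapsto[\delta^1\varphi_t]$ induces a linear map $\ell^\infty\to H^2_b(F)/[\mathcal N_{Br}]$. Let $E$ be its kernel. If $t\in E$, then $\varphi_t$ is equivalent to some element of $\mathcal N_{Br}$, so $t\in\ell^1$ by part 2. Thus $E\subset\ell^1$, and the induced map on $\ell^\infty/E$ is injective.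

The sequences $(k^{-p})_k$, $0<p<1$, are linearly independent modulo $\ell^1$. Indeed, let $p_1<\dots<p_r$ and let $c_1,\dots,c_r$ be nonzero. For large $k$ we have $|\sum_ic_ik^{-p_i}|\ge\frac12|c_1|k^{-p_1}$, and $\sum_kk^{-p_1}=\infty$. So they are linearly independent modulo $E$, and $H^2_b(F)/[\mathcal N_{Br}]$ has dimension at least $2^{\aleph_0}$. Since $F$ is countable, there are only $2^{\aleph_0}$ functions $F\to\mathbb R$, and every class in $H_b^2(F)$ comes from one of them. So the dimension is exactly $2^{\aleph_0}$. $\blacksquare$
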